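# A filter-base of size $\mathfrak p<\mathfrak d$ that no tower refines

## 1. First guess: $\mathfrak p<\mathfrak d$ is enough

Take a family of infinite sets of natural numbers that is directed downward modulo finite sets. One would like to replace it by a well-ordered chain that runs below every member of the family and has nothing infinite below it. When the family has the smallest size at which having nothing below is possible at all (this size is called $\mathfrak p$), and when $\mathfrak p<\mathfrak d$, the natural guess is that this can always be done. We first make the guess precise, then test it.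

Write $\omega=\mathbb N$, $n=\{0,\dots,n-1\}$, and $a\subseteq^*b$ if $a\setminus b$ is finite.

**Definition.** A family $X$ of infinite subsets of $\omega$ is *centered* if the intersection of any finitely many members is infinite. A *filter-base* is a nonempty family $X$ of infinite subsets of $\omega$ such that for all $x,y\in X$ there is $z\in X$ with $z\subseteq^*x$ and $z\subseteq^*y$. A *pseudo-intersection* of $X$ is an infinite $a$ with $a\subseteq^*x$ for all $x\in X$. A *tower* is a sequence $(t_\alpha:\alpha<\theta)$, with $\theta$ an ordinal, of infinite sets such that $t_\beta\subseteq^*t_\alpha$ for $\alpha<\beta<\theta$ and $\{t_\alpha:\alpha<\theta\}$ has no pseudo-intersection. A filter-base $X$ *can be refined to a tower* if there is a tower $(t_\alpha:\alpha<\theta)$ such that for every $x\in X$ some $t_\alpha\subseteq^*x$.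

Every filter-base is centered. Closing an infinite centered family under finite intersections gives a filter-base of the same cardinality.

*Example.* Identify $\omega$ with $\omega\times\omega$ by a bijection and let $t_n=\{(i,j):i\ge n\}$. Then $\{t_n:n\in\omega\}$ is a filter-base. The diagonal $\{(i,i):i\in\omega\}$ is a pseudo-intersection, so $(t_n)_{n<\omega}$ is not a tower.

**Definition.** $\mathfrak p$ is the least size of a centered family with no pseudo-intersection. $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ unbounded under $\le^*$, where $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$. $\mathfrak d$ is the least size of a dominating $D\subseteq\omega^\omega$, meaning that every $g\in\omega^\omega$ is $\le^*$ some member of $D$. As usual $\mathfrak c=2^{\aleph_0}$.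

Recall that $\aleph_1\le\mathfrak p\le\mathfrak b\le\mathfrak d\le\mathfrak c$. The first inequality holds because a countable centered family $\{a_n\}$ has a pseudo-intersection: pick increasing points $k_n\in\bigcap_{i\le n}a_i$. The second is proved in Section 9. The third holds because a dominating family is unbounded.

The question comes from James Hirschorn, "A Measure Theoretic Proof of $\mathfrak p=\mathfrak t$", arXiv:2212.14171 (2022): *if $\mathfrak p<\mathfrak d$, can every filter-base of cardinality $\mathfrak p$ be refined to a tower?* Two known results are quoted with it, and both support the answer yes: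

* (K1) if $\mathfrak p<\mathfrak b$, every filter-base of cardinality $\mathfrak p$ can be refined to a tower;
* (K2) if $\mathfrak p=\aleph_1$ and $\mathfrak d>\mathfrak p$, every filter-base of cardinality $\mathfrak p$ can be refined to a tower.

**Test 1: $X$ has a pseudo-intersection $a$.** Build a $\subseteq^*$-decreasing sequence of infinite subsets of $a$ by recursion: whenever the sequence so far has a pseudo-intersection, split one such (contained in $a$) into two infinite halves and let one half be the next term. The terms are pairwise different, so the recursion stops before stage $\mathfrak c^+$, and it can stop only when it has produced a tower. All its terms lie in $a$, hence $\subseteq^*$ every $x\in X$. So the answer is yes here.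

**Test 2: $\mathfrak p=\aleph_1<\mathfrak d$.** This is (K2), and it can be done by hand. The following statement does the work.

**Proposition 1 (ZFC).** If $X$ is a filter-base with $|X|<\mathfrak d$, then every countable subfamily $\{a_n:n\in\omega\}$ of $X$ has a pseudo-intersection that meets every $x\in X$ in an infinite set.

*Proof.* Let $d_n=\bigcap_{i\le n}a_i$, a decreasing sequence. For $x\in X$ let $f_x(n)=\min((d_n\cap x)\setminus n)$, which exists since $X$ is centered. As $|X|<\mathfrak d$, the $f_x$ do not dominate: there is $g$ with $g\not\le^*f_x$ for all $x\in X$. Put $m=\bigcup_n(d_n\cap[n,g(n)])$, where $[n,g(n)]=\emptyset$ if $g(n)<n$. For $k\ge n$ we have $d_k\subseteq d_n$, so $m\setminus d_n\subseteq\bigcup_{k<n}[k,g(k)]$ is finite and $m\subseteq^*d_n\subseteq a_n$. For $x\in X$ there are infinitely many $n$ with $n\le f_x(n)<g(n)$, and for these $f_x(n)\in m\cap x$. As $f_x(n)\ge n$, the set $m\cap x$ is infinite. In particular $m$ is infinite. $\square$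

Now let $X=\{x_\alpha:\alpha<\omega_1\}$ be a filter-base and $\mathfrak d>\aleph_1$. By Test 1 we may assume that $X$ has no pseudo-intersection. Build a $\subseteq^*$-decreasing sequence $(u_\alpha:\alpha<\omega_1)$ such that every $u_\alpha$ meets every $x\in X$ in an infinite set. Start with $u_0=\omega$. Let $u_{\alpha+1}=u_\alpha\cap x_\alpha$; for $x\in X$ choose $z\in X$ with $z\subseteq^*x_\alpha,x$, and then $u_{\alpha+1}\cap x\supseteq^*u_\alpha\cap z$ is infinite. At a limit $\alpha$ choose $\alpha_n\nearrow\alpha$. The family $X'=\{u_\beta\cap x:\beta<\alpha,\ x\in X\}$ is a filter-base (given $\beta\le\beta'$ and $z\subseteq^*x,x'$, the set $u_{\beta'}\cap z$ is $\subseteq^*$ both $u_\beta\cap x$ and $u_{\beta'}\cap x'$) of size $\le\aleph_1<\mathfrak d$. Proposition 1, applied to $X'$ and $\{u_{\alpha_n}\cap x_0:n\in\omega\}$, gives $u_\alpha$. A pseudo-intersection of all $u_\alpha$ would be one of $X$, so $(u_\alpha)$ is a tower, and it refines $X$.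

**Where this stops.** For $\mathfrak p\ge\aleph_2$ run the same recursion with length $\mathfrak p$. Successor steps are unchanged, and so are limits of cofinality $\omega$. At a limit $\alpha<\mathfrak p$ of cofinality $\omega_1$, the family $\{u_\beta:\beta<\alpha\}$ has size $<\mathfrak p$, so it has a pseudo-intersection. For each single $x\in X$ even $\{u_\beta\cap x:\beta<\alpha\}$ has one. But we need *one* pseudo-intersection of the $u_\beta$ that meets all $\mathfrak p$ many $x\in X$ in infinite sets. The set $m$ of Proposition 1 does not help: that $m\setminus d_n$ is finite used that only finitely many indices precede $n$.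

The guess is in fact not provable, and the counterexample is built exactly at this point of the recursion.

## 2. A decreasing sequence whose pseudo-intersections are all killed

**Lemma 2.** Let $X$ be a filter-base and $\mu<\mathfrak p$ a cardinal. Suppose that $X$ contains a $\subseteq^*$-decreasing sequence $(t_\varepsilon:\varepsilon<\mu)$ such that every pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$ has finite intersection with some member of $X$. Then $X$ cannot be refined to a tower.

*Proof.* Suppose the tower $(u_\gamma:\gamma<\theta)$ refines $X$. As $X\ne\emptyset$, $\theta\ne0$. Also $\theta$ is a limit, since a last $u_\gamma$ would be a pseudo-intersection of the tower. A cofinal subsequence of length $\mathrm{cf}(\theta)$ is centered and has no pseudo-intersection (one would also be a pseudo-intersection of the whole tower), so $\mathrm{cf}(\theta)\ge\mathfrak p>\mu$. For $\varepsilon<\mu$ pick $\gamma_\varepsilon$ with $u_{\gamma_\varepsilon}\subseteq^*t_\varepsilon$. Then $\gamma=\sup_\varepsilon\gamma_\varepsilon<\theta$, and $u_\gamma$ is a pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$. So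 there is $x\in X$ with $u_\gamma\cap x$ finite. Choose $\gamma'\ge\gamma$ with $u_{\gamma'}\subseteq^*x$. Then $u_{\gamma'}\subseteq^*u_\gamma\cap x$, so $u_{\gamma'}$ is finite, a contradiction. $\square$

**Theorem 3.** Let $\mu<\kappa<\lambda$ be uncountable cardinals with $\mu,\kappa$ regular and $\lambda^{<\kappa}=\lambda$. There is a ccc forcing extension in which $\mathfrak p=\mathfrak b=\kappa<\mathfrak d=\mathfrak c=\lambda$, and there is a filter-base $X$ with $|X|=\kappa=\mathfrak p$ such that

* (a) $X$ contains a $\subseteq^*$-decreasing sequence $(t_\varepsilon:\varepsilon<\mu)$ such that every pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$ has finite intersection with some member of $X$;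
* (b) $X$ cannot be refined to a tower;
* (c) every subfamily of $X$ of size $<\mu$ has a pseudo-intersection that meets every member of $X$ in an infinite set.

**Answer.** Under GCH, $\mu=\aleph_1$, $\kappa=\aleph_2$, $\lambda=\aleph_3$ satisfy the hypotheses. More generally, if $\kappa$ is regular and $\nu<\kappa$, every function $\nu\to\kappa^+$ is bounded, so GCH gives $(\kappa^+)^\nu\le\kappa^+\cdot\kappa^\nu\le\kappa^+\cdot2^\kappa=\kappa^+$. Hence it is consistent, relative to ZFC, that $\mathfrak p<\mathfrak d$ and some filter-base of cardinality $\mathfrak p$ cannot be refined to a tower; this can happen with $\mathfrak p=\mathfrak b=\aleph_2<\mathfrak d=\mathfrak c=\aleph_3$. Thus the assertion of the question is not provable in ZFC.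

The values fit the known results. A counterexample with $\mathfrak p<\mathfrak d$ must have $\mathfrak b=\mathfrak p$ by (K1) and $\mathfrak p\ge\aleph_2$ by (K2). Over a GCH model, Theorem 3 with $\mu=\aleph_1$, $\lambda=\kappa^+$ gives one with $\mathfrak p=\mathfrak b=\kappa$ for any prescribed regular $\kappa\ge\aleph_2$.

By Lemma 2, (b) follows from (a) and $\mathfrak p=\kappa>\mu$. So we must force a sequence $(t_\varepsilon)$ and $\kappa$ many sets $x_\xi$ that kill its pseudo-intersections, make $\mathfrak p\ge\kappa$, and keep $\mathfrak d$ above $\kappa$. The last demand is where the difficulty lies.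

For the rest of the lecture $\mu<\kappa<\lambda$ are as in Theorem 3. FS means finite support, $\mathrm{Fin}^+$ is the set of nonempty finite subsets of $\omega$, and $\max\emptyset=-1$.

## 3. The forcing $M(Y)$, the ideal $D$, and a dominating function

**Definition.** Let $Y$ be a nonempty family of infinite subsets of $\omega$ closed under finite intersections. $M(Y)$ is the set of pairs $(s,y)$ with $s\in[\omega]^{<\omega}$ and $y\in Y$. Put $(s',y')\le(s,y)$ iff $s\subseteq s'$, $y'\subseteq y$, and every element of $s'\setminus s$ lies in $y$ and is $>\max s$. The generic set is the union of the first coordinates of the conditions in the generic filter.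

Conditions with the same $s$ form a centered set, since $(s,y_1\cap y_2)\le(s,y_1),(s,y_2)$. So $M(Y)$ is $\sigma$-centered. The generic set is infinite because all $y\in Y$ are infinite. It is a pseudo-intersection of $Y$: every $(s,y')$ extends to $(s,y'\cap y)$, and after that only elements of $y$ are added.

**The setting.** Throughout Sections 3 to 6 the sequence $\bar t=(t_\varepsilon:\varepsilon<\mu)$ of subsets of $\omega$ is fixed, $\mu$ is regular uncountable in the models considered (unless said otherwise), and
$$t_{\varepsilon'}\subseteq^*t_\varepsilon\ \text{ and }\ t_\varepsilon\setminus t_{\varepsilon'}\text{ is infinite, for all }\varepsilon<\varepsilon'<\mu.\tag{1}$$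
In any model containing $\bar t$ let
$$D=\{m\subseteq\omega:m\subseteq^*t_\varepsilon\text{ for all }\varepsilon<\mu\},\qquad D^*=\{\omega\setminus m:m\in D\}.$$
$D$ is an ideal containing the finite sets, so $D^*$ is closed under finite intersections. Members of $D^*$ are infinite: a cofinite $m\in D$ would give $t_0\subseteq^*m\subseteq^*t_1$, against (1). So $M(D^*)$ makes sense. Whether $m\in D$ does not depend on the model.

**Definition.** A set $a\subseteq\omega$ is *nice* if for every $\varepsilon<\mu$ there is $\varepsilon'$ with $\varepsilon<\varepsilon'<\mu$ and $a\cap(t_\varepsilon\setminus t_{\varepsilon'})$ infinite. This too is absolute. For example, $\omega$ is nice by (1), and no $m\in D$ is nice, since $m\setminus t_{\varepsilon'}$ is finite for every $\varepsilon'$. A nice set meets every $t_\varepsilon$ in an infinite set.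

**Lemma 4.** Let $W$ be a model containing $\bar t$, let $D$ be computed in $W$, and let $x$ be the $M(D^*)$-generic set over $W$.

* (i) If $m\in D\cap W$, then $x\cap m$ is finite.
* (ii) If $a\in W$, $a\subseteq\omega$ and $a\notin D$, then $x\cap a$ is infinite.
* (iii) If $a\in W$ is nice, then $a\cap x$ is nice.

*Proof.* (i) $x$ is a pseudo-intersection of $D^*$, so $x\subseteq^*\omega\setminus m$. (ii) Let a condition $(s,\omega\setminus m)$ and $k$ be given. The set $a\setminus m$ is infinite, since otherwise $a\subseteq^*m$ and $a\in D$. Pick $j\in a\setminus m$ with $j>\max s$ and $j>k$. The condition $(s\cup\{j\},\omega\setminus m)$ extends the given one and puts an element $>k$ of $a$ into $x$. (iii) Let $b=a\cap(t_\varepsilon\setminus t_{\varepsilon'})$ be infinite. As $b\cap t_{\varepsilon'}=\emptyset$, $b\notin D$. So $x\cap b$ is infinite by (ii). $\square$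

**The iteration one would try.** Iterate with finite supports along an ordinal of cofinality $\kappa$. Cofinally often force with $M(D^*)$ for the current $D$, and in between force with $M(Y)$ for all small $Y$. By Lemma 4(i) the $\kappa$ generic sets $x_\xi$ kill all pseudo-intersections of $\bar t$; by (iii) finite intersections of the $x_\xi$ stay nice; and the small $Y$ give $\mathfrak p\ge\kappa$. What can go wrong is $\mathfrak d$. Consider the analogue with $\omega$ in place of $\mu$.

*Example.* On $\omega\times\omega$ let $t_n=\{(i,j):i\ge n\}$. The analogue of $D$ consists of the sets whose columns are all finite. Let $x$ be $M(D^*)$-generic. No column is in $D$, so $x$ meets each column, by the argument for (ii). For a ground-model $f$ the set $\{(i,j):j\le f(i)\}$ is in $D$, so $x$ meets it in a finite set. Hence $g(i)=\min\{j:(i,j)\in x\}$ satisfies $f<g$ almost everywhere: $g$ dominates all ground-model functions.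

If that happened at the stages in our iteration, the $\kappa$ many resulting functions would dominate $\omega^\omega$ (with cofinality $\kappa$, every function appears at an earlier stage), and $\mathfrak d\le\kappa$. So we must ensure that $M(D^*)$ does no such harm for our $\bar t$, at the stages where it is used.

## 4. Hitting sets and why $M(D^*)$ can be harmless

**Definition.** $P$ is *good* if for every $P$-name $\dot y$ for an element of $\omega^\omega$ there is $Y\subseteq\omega^\omega$ in the ground model with $|Y|<\kappa$ such that for every ground-model $f\in\omega^\omega$: if $f\not\le^*y$ for all $y\in Y$, then $\Vdash f\not\le^*\dot y$.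

*Example.* If the ground model has $\mathfrak d\ge\kappa$, a poset adding a function $\dot y$ that dominates all ground-model functions is not good: a set $Y$ as above would dominate the ground model's $\omega^\omega$, though $|Y|<\kappa\le\mathfrak d$.

**Lemma 5.** If $|P|<\kappa$, then $P$ is good.

*Proof.* Let $y_p(k)=\min\{j:\exists q\le p\ \ q\Vdash\dot y(k)=j\}$ and $Y=\{y_p:p\in P\}$. Suppose $f\not\le^*y$ for all $y\in Y$, but $p\Vdash\forall k\ge l\ f(k)\le\dot y(k)$. Pick $k\ge l$ with $f(k)>y_p(k)$, and $q\le p$ with $q\Vdash\dot y(k)=y_p(k)<f(k)$. This is a contradiction. $\square$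

$M(D^*)$ may be large, so one cannot take one function per condition. One can hope for one function $y_s$ per stem $s$. To define $y_s(k)$ we pick a condition $(s\cup b,x')$ deciding $\dot y(k)$. In order to contradict a condition $(s,x)$, our pick must be compatible with $(s,x)$, that is, $b\subseteq x$. Here $x=\omega\setminus m$ is an arbitrary member of $D^*$, unknown when the $b$'s are picked. So we want $b$'s, one for each $k$, such that for *every* $m\in D$ almost all of them miss $m$. Since every $m\in D$ is $\subseteq^*$ each single $t_\varepsilon$, it is enough that the $b$'s miss one fixed $t_{\varepsilon^*}$ and move off to infinity. It is easy to find $b$'s missing a given $m\in D$. So the passage needed is from "no $m\in D$ meets all candidates" to "some $t_\varepsilon$ does not meet all candidates".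

**Definition.** For $A\subseteq\mathrm{Fin}^+$, a set $x\subseteq\omega$ *$n$-hits* $A$ if $x\cap a\ne\emptyset$ for all $a\in A$ with $\min a\ge n$; $x$ *hits* $A$ if it $n$-hits $A$ for some $n$.

*Example.* Let $A=\{[2^k,2^{k+1}):k\in\omega\}$. Then $x$ hits $A$ iff $x$ meets all but finitely many of these intervals.

If $x\subseteq^*x'$ and $x$ $n$-hits $A$, let $N\ge n$ with $x\setminus x'\subseteq N$; then $x'$ $N$-hits $A$, because for $\min a\ge N$ any point of $x\cap a$ is in $x'$. So hitting passes to $\subseteq^*$-larger sets. The passage we need is the contrapositive of the following statement about a model containing $\bar t$.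

**(C)** *For every $A\subseteq\mathrm{Fin}^+$: if every $t_\varepsilon$ $(\varepsilon<\mu)$ hits $A$, then some $m\in D$ hits $A$.*

*Example: the analogue of (C) fails for the columns.* Let $t_n=\{(i,j):i\ge n\}$ as above, with $\omega\times\omega$ coded by $\omega$ (so $\min a$ refers to codes), and $A=\{\{(0,j),(j,l)\}:j,l\in\omega\}$. Each $t_n$ hits $A$: if $a=\{(0,j),(j,l)\}$ misses $t_n$, then $j<n$, so $\min a$ is at most the largest code of $(0,j)$ with $j<n$. No $m$ with finite columns hits $A$: for all large $j$, $(0,j)\notin m$ has large code, and as the $j$-th column of $m$ is finite there is $l$ with $(j,l)\notin m$ of large code. So here, where $M(D^*)$ adds a dominating function, the passage is indeed blocked.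

**Lemma 6.** If (C) holds, then $M(D^*)$ is good, with countable $Y$.

*Proof.* Let $\dot y$ be a name for an element of $\omega^\omega$.

**Step 1: collect the candidates.** For $s\in[\omega]^{<\omega}$ and $k\in\omega$ let $A_{s,k}$ be the set of $a\in\mathrm{Fin}^+$ with $\min a>\max s$ for which there are $b\subseteq a$ (possibly empty), $x\in D^*$ and $j$ with $(s\cup b,x)\Vdash\dot y(k)=j$. (We use $a\supseteq b$ because $b$ may have to be empty, whereas members of $\mathrm{Fin}^+$ are not.)

**Step 2: no $m\in D$ hits $A_{s,k}$.** Given $m\in D$ and $n$, put $x=\omega\setminus(m\cup n)\in D^*$. Some $(s\cup b,x')\le(s,x)$ decides $\dot y(k)$, where $b\subseteq x$ and all elements of $b$ are $>\max s$. If $b\ne\emptyset$ let $a=b$. If $b=\emptyset$ let $a=\{i\}$ with $i\in x$, $i>\max s$. Then $a\in A_{s,k}$, $\min a\ge n$ and $a\cap m=\emptyset$. So $m$ does not $n$-hit $A_{s,k}$.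

**Step 3: one $t_{\varepsilon^*}$ hits no $A_{s,k}$.** By (C) there is $\varepsilon_{s,k}<\mu$ such that $t_{\varepsilon_{s,k}}$ does not hit $A_{s,k}$. Let $\varepsilon^*=\sup_{s,k}\varepsilon_{s,k}$, which is $<\mu$ because there are countably many pairs. As $t_{\varepsilon^*}\subseteq^*t_{\varepsilon_{s,k}}$, the set $t_{\varepsilon^*}$ hits no $A_{s,k}$.

**Step 4: define $Y$.** Since $t_{\varepsilon^*}$ does not $k$-hit $A_{s,k}$, choose $a_{s,k}\in A_{s,k}$ with $\min a_{s,k}\ge k$ and $a_{s,k}\cap t_{\varepsilon^*}=\emptyset$. Then choose $b_{s,k}\subseteq a_{s,k}$, $x_{s,k}\in D^*$ and $y_s(k)$ with $(s\cup b_{s,k},x_{s,k})\Vdash\dot y(k)=y_s(k)$. Let $Y=\{y_s:s\in[\omega]^{<\omega}\}$.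

**Step 5: $Y$ works.** Suppose $f\not\le^*y_s$ for all $s$, but $(s,x)\Vdash\forall k\ge l\ f(k)\le\dot y(k)$. As $\omega\setminus x\in D$, the set $(\omega\setminus x)\setminus t_{\varepsilon^*}$ is finite. It contains $a_{s,k}\setminus x$ for every $k$, and $\min a_{s,k}\ge k$. So $a_{s,k}\subseteq x$ for all but finitely many $k$. Pick such a $k\ge l$ with $f(k)>y_s(k)$. Then $(s\cup b_{s,k},x\cap x_{s,k})$ extends $(s,x)$, because $b_{s,k}\subseteq x$ lies above $\max s$, and it extends $(s\cup b_{s,k},x_{s,k})$. It forces $\dot y(k)=y_s(k)<f(k)$, a contradiction. $\square$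

## 5. Forcing an instance of (C): the poset $R_{A,n}$ and true inclusion

If every $t_\varepsilon$ hits $A$, we want to *add* an $m\in D$ that hits $A$. The obvious candidate for $m$ is an intersection of cofinally many $t_\varepsilon$, approximated by finite intersections.

**Definition.** For $A\subseteq\mathrm{Fin}^+$ and $n\in\omega$ let $R_{A,n}$ be the set of $F\in[\mu]^{<\omega}$ such that $\bigcap_{\varepsilon\in F}t_\varepsilon$ $n$-hits $A$ (with empty intersection $\omega$), ordered by $\supseteq$.

Is this ccc? Given conditions $F,F'$, the union $F\cup F'$ may fail to be a condition, since finite errors in $t_{\varepsilon'}\subseteq^*t_\varepsilon$ matter for $n$-hitting with fixed $n$. But if the intersection over $F'$ is *truly* included in the intersection over $F$, then $F\cup F'$ is a condition. For $g,g'\in\mu^r$ write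
$$g'\trianglelefteq g\quad\text{iff}\quad t_{g'(i)}\subseteq t_{g(i)}\ \text{(true inclusion) for all }i<r.$$
This relation is absolute.

**(N)** *For every $r\ge1$ and every sequence $(g_\zeta:\zeta<\omega_1)$ in $\mu^r$ there are $\zeta\ne\zeta'$ with $g_{\zeta'}\trianglelefteq g_\zeta$.*

We need (N) at every stage of the iteration, so every iterand must preserve it. For the limit steps of that argument we build the ccc and (N) into one property.

**Definition.** In a model where (N) holds, $P$ is *N-preserving* if for all $r\ge1$ and all $(p_\zeta,g_\zeta)_{\zeta<\omega_1}$ in $P\times\mu^r$ there are $\zeta\ne\zeta'$ with $p_\zeta,p_{\zeta'}$ compatible and $g_{\zeta'}\trianglelefteq g_\zeta$.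

By reindexing, (N) and N-preservation also apply to sequences indexed by any uncountable subset of $\omega_1$. For instance, if (N) holds, a countable poset is N-preserving: uncountably many $p_\zeta$ are equal, and (N) applies to those indices.

**Lemma 7.** Assume (N). Then $R_{A,n}$, also restricted below any condition, is N-preserving. If every $t_\varepsilon$ hits $A$, there are $n$ and $F_*\in R_{A,n}$ such that $R_{A,n}$ below $F_*$ adds some $m\in D$ hitting $A$.

*Proof.* **Step 1: N-preservation.** Given $(F_\zeta,g_\zeta)_{\zeta<\omega_1}$, pass to an uncountable set of indices on which $|F_\zeta|=k$ is constant. Apply (N) to the tuples of length $k+r$ obtained by writing the increasing enumeration of $F_\zeta$ followed by $g_\zeta$. We get $\zeta\ne\zeta'$ with $g_{\zeta'}\trianglelefteq g_\zeta$ and, comparing coordinate by coordinate, $\bigcap_{\varepsilon\in F_{\zeta'}}t_\varepsilon\subseteq\bigcap_{\varepsilon\in F_\zeta}t_\varepsilon$. So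
$$\bigcap_{\varepsilon\in F_\zeta\cup F_{\zeta'}}t_\varepsilon=\bigcap_{\varepsilon\in F_{\zeta'}}t_\varepsilon,$$
which $n$-hits $A$. Thus $F_\zeta\cup F_{\zeta'}\in R_{A,n}$ is a common extension, and it lies below any condition that $F_\zeta$ lies below. In particular (take $g_\zeta$ constant) the poset is ccc.

**Step 2: choose $n$ and $F_*$.** Let every $t_\varepsilon$ hit $A$. As $\mu$ is regular uncountable, there is $n$ such that $B=\{\varepsilon<\mu:t_\varepsilon\ n\text{-hits }A\}$ is cofinal in $\mu$. Note that $\{\varepsilon\}\in R_{A,n}$ for $\varepsilon\in B$. Let $H$ denote the generic filter. Some $F_*$ forces $\{\varepsilon\in B:\{\varepsilon\}\in H\}$ to be cofinal in $\mu$. Otherwise this set is forced to be bounded in $\mu$; by the ccc there are only countably many possible values for its supremum, and $\mu>\omega$ is regular, so some $\beta<\mu$ has the property that the set is forced to be contained in $\beta$. But for $\varepsilon\in B\setminus\beta$ the condition $\{\varepsilon\}$ forces $\{\varepsilon\}\in H$, a contradiction.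

**Step 3: the set $m$.** Let $F_*\in H$, $B'=\bigcup H$ and $m=\bigcap_{\varepsilon\in B'}t_\varepsilon$. Since $B'$ is cofinal in $\mu$, for each $\varepsilon$ there is $\varepsilon'\in B'$ with $\varepsilon'>\varepsilon$, and $m\subseteq t_{\varepsilon'}\subseteq^*t_\varepsilon$. So $m\in D$. Suppose $a\in A$, $\min a\ge n$ and $a\cap m=\emptyset$. For each $j\in a$ choose $\varepsilon_j\in B'$ with $j\notin t_{\varepsilon_j}$. As $a$ is finite and $H$ is a filter, some $F\in H$ contains all $\varepsilon_j$. Then $\bigcap_{\varepsilon\in F}t_\varepsilon$ misses $a$, contradicting $F\in R_{A,n}$. So $m$ $n$-hits $A$. $\square$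

## 6. Preservation of (N) and of goodness under FS iterations

Recall two facts about FS iterations. If $\beta<\alpha$, $p\in P_\alpha$ and $r\in P_\beta$ extends $p\restriction\beta$, then $r$ together with $p\restriction[\beta,\alpha)$ is a condition extending $p$. An FS iteration of ccc posets is ccc; hence each real has a name involving countably many conditions, and a name that involves only conditions with support in $\beta$ is equivalent to a $P_\beta$-name.

**Lemma 8.**

1. An N-preserving poset is ccc and forces (N).
2. If (N) holds, every $\sigma$-centered poset is N-preserving.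
3. If (N) holds, an FS iteration whose iterands are forced to be N-preserving is N-preserving.

*Proof.* (1) For the ccc take $g_\zeta$ constant. If $p$ forces $(\dot g_\zeta)$ to be a counterexample to (N), let $p_\zeta\le p$ decide $\dot g_\zeta=g_\zeta$. With $\zeta,\zeta'$ as in the definition, a common extension of $p_\zeta,p_{\zeta'}$ forces $\dot g_{\zeta'}\trianglelefteq\dot g_\zeta$, a contradiction.

(2) Uncountably many $p_\zeta$ lie in one centered piece. Apply (N) to the corresponding $g_\zeta$.

(3) Induction on the length. Length $0$ is (N) itself. By (1) and the induction hypothesis, (N) holds after each earlier stage, so the hypothesis on the iterands makes sense.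

**Successor step $P_\alpha*\dot Q_\alpha$: work with the indices whose first coordinate is in the generic filter.** Let $((p_\zeta,\dot q_\zeta),g_\zeta)_{\zeta<\omega_1}$ be given, let $\dot H$ name the $P_\alpha$-generic filter, and let $\dot Z=\{\zeta:p_\zeta\in\dot H\}$. Some $p\in P_\alpha$ forces $\dot Z$ to be uncountable: otherwise, by the ccc of $P_\alpha$, there is $\beta<\omega_1$ with $\Vdash\dot Z\subseteq\beta$, whereas $p_\beta\Vdash\beta\in\dot Z$. Take a generic filter $H\ni p$. In the extension by $H$, N-preservation of $\dot Q_\alpha$ applied to $(\dot q_\zeta,g_\zeta)_{\zeta\in\dot Z}$ gives $\zeta\ne\zeta'$ in $\dot Z$ with $g_{\zeta'}\trianglelefteq g_\zeta$ and a common extension $\dot q$ of $\dot q_\zeta,\dot q_{\zeta'}$. Since $p_\zeta,p_{\zeta'}\in H$, some $p'\in H$ below both forces that $\dot q$ is such a common extension. Then $(p',\dot q)$ extends $(p_\zeta,\dot q_\zeta)$ and $(p_{\zeta'},\dot q_{\zeta'})$.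

**Limit step: reduce to an earlier stage by a $\Delta$-system.** Thin out so that the supports of the $p_\zeta$ form a $\Delta$-system. Its root is finite, hence contained in some $\gamma$ below the limit. Apply N-preservation of $P_\gamma$ to $(p_\zeta\restriction\gamma,g_\zeta)$ and get $\zeta\ne\zeta'$ with $g_{\zeta'}\trianglelefteq g_\zeta$ and some $r\in P_\gamma$ extending $p_\zeta\restriction\gamma$ and $p_{\zeta'}\restriction\gamma$. The supports of $p_\zeta$ and $p_{\zeta'}$ above $\gamma$ are disjoint, so $r$ together with the parts of $p_\zeta$ and of $p_{\zeta'}$ from $\gamma$ on is a common extension of $p_\zeta,p_{\zeta'}$. $\square$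

**Lemma 9.** An FS iteration of ccc posets each forced to be good is good.

*Proof.* Induction on the length $\alpha$. Let $\dot y$ be a name for an element of $\omega^\omega$. For $\alpha=0$ take $Y=\{y\}$.

**Successor step $P_\alpha*\dot Q$: cover the set of witnesses by few names.** In $V^{P_\alpha}$ there is a set of size $<\kappa$ as in the definition for $\dot Q$ and $\dot y$. By the ccc there are countably many possible sizes, and $\kappa>\omega$ is regular, so this set is listed as $\{\dot y_i:i<\nu\}$ for some ground-model $\nu<\kappa$. Let $Y_i$ work for $\dot y_i$ and $P_\alpha$. Then $Y=\bigcup_{i<\nu}Y_i$ has size $<\kappa$. If $f\not\le^*y$ for all $y\in Y$, then $P_\alpha$ forces $f\not\le^*\dot y_i$ for all $i<\nu$, hence $P_\alpha*\dot Q$ forces $f\not\le^*\dot y$.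

**Limit of uncountable cofinality: nothing new.** By the ccc and finite supports, $\dot y$ is equivalent to a $P_\beta$-name for some $\beta<\alpha$, and the induction hypothesis for $P_\beta$ applies.

**Limit $\alpha=\sup_n\alpha_n$: approximate $\dot y$ from below at each $\alpha_n$.** Let $\dot y_n$ be the $P_{\alpha_n}$-name for the function
$$y_n(k)=\min\{j:\exists r\in P_\alpha\ (r\restriction\alpha_n\in H_{\alpha_n}\text{ and } r\Vdash\dot y(k)=j)\},$$
where $H_{\alpha_n}$ is the generic filter. Such $r$ exist because the restrictions to $\alpha_n$ of conditions deciding $\dot y(k)$ are dense in $P_{\alpha_n}$. Let $Y_n$ work for $\dot y_n$ and $P_{\alpha_n}$, and put $Y=\bigcup_nY_n$, of size $<\kappa$. Suppose $f\not\le^*y$ for all $y\in Y$, but $p\in P_\alpha$ forces $\forall k\ge l\ f(k)\le\dot y(k)$. Take $n$ with $\mathrm{supp}(p)\subseteq\alpha_n$ and a generic $H_{\alpha_n}$ containing $p\restriction\alpha_n$. Since $f\not\le^*y_n$, there are $k\ge l$ and $r$ with $r\restriction\alpha_n\in H_{\alpha_n}$ and $r\Vdash\dot y(k)=y_n(k)<f(k)$. Take a common extension of $r\restriction\alpha_n$ and $p\restriction\alpha_n$ in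 $H_{\alpha_n}$. Together with $r\restriction[\alpha_n,\alpha)$ it extends both $r$ and $p$, a contradiction. $\square$

## 7. A generic sequence with (N), and $\lambda$ Cohen functions

It remains to find a sequence $\bar t$ with (1) and (N) to start from. Finite conditions with promises of inclusion produce one.

**Definition.** $T$ is the set of $p=(F_p,n_p,(s_p^\varepsilon)_{\varepsilon\in F_p})$ with $F_p\in[\mu]^{<\omega}$, $n_p\in\omega$, $s_p^\varepsilon\subseteq n_p$. Put $q\le p$ iff $F_q\supseteq F_p$, $n_q\ge n_p$, $s_q^\varepsilon\cap n_p=s_p^\varepsilon$ for $\varepsilon\in F_p$, and $s_q^{\varepsilon'}\setminus n_p\subseteq s_q^\varepsilon$ for all $\varepsilon<\varepsilon'$ in $F_p$. For a generic filter $H$ let $t_\varepsilon=\bigcup\{s_p^\varepsilon:p\in H,\ \varepsilon\in F_p\}$.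

For instance, let $F_p=\{0,1\}$, $n_p=2$, $s_p^0=\{0\}$, $s_p^1=\{1\}$. This $p$ already forces $t_1\not\subseteq t_0$, but it promises that from $2$ on $t_1$ stays inside $t_0$.

The order is transitive: if $r\le q\le p$ and $\varepsilon<\varepsilon'$ are in $F_p$, then $s_r^{\varepsilon'}\setminus n_p\subseteq s_r^\varepsilon$ holds on $[n_p,n_q)$ because $q\le p$ and on $[n_q,n_r)$ because $r\le q$.

**The sequence satisfies (1).** Any $\varepsilon\notin F_p$ can be added to $F_p$ with $s^\varepsilon=\emptyset$, and $n_p$ can be increased without adding points to the sets. Hence for $\varepsilon<\varepsilon'$ some $p\in H$ has $\varepsilon,\varepsilon'\in F_p$, and then $t_{\varepsilon'}\setminus n_p\subseteq t_\varepsilon$. If $\varepsilon<\varepsilon'$ are in $F_p$ and $k\ge n_p$, we may extend $p$ to a condition with $n=k+1$ by putting $k$ into $s^\eta$ exactly for those $\eta\in F_p$ with $\eta\le\varepsilon$. The promises are respected, since this set of $\eta$ is an initial segment of $F_p$. So $t_\varepsilon\setminus t_{\varepsilon'}$ is infinite.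

**Lemma 10.** $T$ is ccc and forces (N).

*Proof.* Let $p$ force that $(\dot g_\zeta)_{\zeta<\omega_1}$ is a sequence in $\mu^r$. We find $q\le p$ and $\zeta\ne\zeta'$ such that $q$ forces $\dot g_{\zeta'}\trianglelefteq\dot g_\zeta$.

**Step 1: make the conditions isomorphic.** Choose $p_\zeta\le p$ deciding $\dot g_\zeta=g_\zeta$, with $\mathrm{ran}\,g_\zeta\subseteq F_\zeta:=F_{p_\zeta}$. Thin out to an uncountable set of indices such that all $n_{p_\zeta}$ equal one $n$; all $|F_\zeta|$ equal one $k$; the $F_\zeta$ form a $\Delta$-system with root $R$ (possibly all $F_\zeta$ are equal); and $R$ occupies the same positions in each increasing enumeration, as do the values of $g_\zeta$, and the $i$-th element of $F_\zeta$ carries the same subset of $n$ for all $\zeta$. Only countably many patterns are possible, so this can be done. Then the order isomorphisms $\pi:F_\zeta\to F_{\zeta'}$ fix $R$ pointwise, satisfy $s_{p_{\zeta'}}^{\pi(\varepsilon)}=s_{p_\zeta}^\varepsilon$, and carry $g_\zeta$ to $g_{\zeta'}$.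

**Step 2: find two conditions with $\pi$ moving upward.** Every infinite sequence of ordinals has an infinite nondecreasing subsequence: repeatedly choose an index at which the remaining tail takes its minimum. Apply this successively to the $k$ coordinates of the increasing enumerations of infinitely many of the $F_\zeta$. We find $\zeta\ne\zeta'$ with $\pi(\varepsilon)\ge\varepsilon$ for all $\varepsilon\in F_\zeta$.

**Step 3: amalgamate without adding points.** Let $q$ have $F_q=F_\zeta\cup F_{\zeta'}$, $n_q=n$, and $s_q^\varepsilon$ as in $p_\zeta$ or $p_{\zeta'}$. These agree on $R$. Then $q\le p_\zeta,p_{\zeta'}$, since $s_q^\varepsilon\setminus n=\emptyset$. Let $\varepsilon\in F_\zeta$ with $\pi(\varepsilon)>\varepsilon$. Both are in $F_q$, so $q$ forces $t_{\pi(\varepsilon)}\setminus n\subseteq t_\varepsilon$. It also forces $t_{\pi(\varepsilon)}\cap n=s_q^{\pi(\varepsilon)}=s_q^\varepsilon=t_\varepsilon\cap n$. So it forces $t_{\pi(\varepsilon)}\subseteq t_\varepsilon$, which is trivial if $\pi(\varepsilon)=\varepsilon$. As $g_{\zeta'}=\pi\circ g_\zeta$, $q\le p$ forces $\dot g_{\zeta'}\trianglelefteq\dot g_\zeta$.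

The same argument without the $g_\zeta$ gives the ccc. $\square$

**The model $V_0$.** Let $\mathrm{Fn}(\lambda\times\omega,\omega)$ be the set of finite partial functions from $\lambda\times\omega$ to $\omega$, adding Cohen functions $c_\zeta\in\omega^\omega$ $(\zeta<\lambda)$. Force over $V$ with $\mathrm{Fn}(\lambda\times\omega,\omega)\times T$, and let $V_0=V[(c_\zeta)_{\zeta<\lambda}][\bar t]$.

The poset $T$ consists of finite objects, so it is the same in $V$ and in $V[(c_\zeta)_\zeta]$. Lemma 10 applied in $V[(c_\zeta)_\zeta]$ shows that the whole forcing is ccc and that (N) holds in $V_0$. The forcing has size $\lambda$. For infinite $\nu<\kappa$ it has at most $(\lambda^\omega)^\nu=\lambda$ nice names for functions from $\nu$ to $\lambda$, so $\lambda^{<\kappa}=\lambda$ holds in $V_0$, and $\mathfrak c\le\lambda^\omega=\lambda$ there. The Cohen functions give $\mathfrak c\ge\lambda$.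

Each $y\in\omega^\omega\cap V_0$ has a nice name involving countably many conditions, so $y\in V[(c_\zeta)_{\zeta\in I}][\bar t]$ for some countable $I\subseteq\lambda$. For $\zeta\notin I$, $c_\zeta$ is Cohen over that model, since we forced with a product. Any finite condition on $c_\zeta$ can be extended to make $c_\zeta(k)>y(k)$ at some new large $k$; so $c_\zeta\not\le^*y$. Therefore, in $V_0$,
$$\text{for every }y\in\omega^\omega\text{ the set }\{\zeta<\lambda:c_\zeta\le^*y\}\text{ is countable.}\tag{2}$$

## 8. The iteration of length $\lambda\cdot\kappa$

Work in $V_0$. Let $\delta=\lambda\cdot\kappa$ (ordinal product), so $\mathrm{cf}(\delta)=\kappa$ and $|\delta|=\lambda$. Let $S=\{\xi<\kappa:\mathrm{cf}(\xi)=\omega_1\}$, which is unbounded in $\kappa$ because $\kappa\ge\aleph_2$ is regular. We define an FS iteration $(P_\alpha,\dot Q_\alpha:\alpha<\delta)$. Write $V_\alpha=V_0^{P_\alpha}$ and $\alpha=\lambda\cdot\xi+\eta$ with $\xi<\kappa$, $\eta<\lambda$.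

* $\eta=0$, $\xi\in S$: $Q_\alpha=M(D^*)$ with $D$ computed in $V_{\lambda\xi}$. Let $x_\xi$ be the generic set.
* $\eta=0$, $\xi\notin S$: $Q_\alpha$ is trivial.
* $\eta\ge1$: in $V_{\lambda\xi}$ fix a list $(E_\eta^\xi:1\le\eta<\lambda)$, possibly with repetitions, of all objects of the following two kinds, tagged so that the kinds are disjoint: (i) nonempty families $Y$ of infinite subsets of $\omega$ closed under finite intersections, $|Y|<\kappa$; (ii) sets $A\subseteq\mathrm{Fin}^+$ hit by every $t_\varepsilon$. If $E_\eta^\xi=Y$ is of kind (i), let $Q_\alpha=M(Y)$. If $E_\eta^\xi=A$ is of kind (ii), let $Q_\alpha$ be $R_{A,n}$ below $F_*$ as in Lemma 7, applied in $V_\alpha$.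

Kind (i) serves $\mathfrak p\ge\kappa$. Kind (ii) makes (C) true at the stages in $S$, where $M(D^*)$ is used.

**Step 1: (N) and the ccc persist.** By induction on $\alpha\le\delta$, $P_\alpha$ is N-preserving, hence ccc, and (N) holds in $V_\alpha$. Indeed each iterand $\dot Q_\beta$ is forced to be $\sigma$-centered (this includes the trivial one) or of the form $R_{A,n}$ below a condition. As (N) holds in $V_\beta$, $\dot Q_\beta$ is forced to be N-preserving by Lemma 8(2) or Lemma 7. Lemma 8(3) then gives that $P_\alpha$ is N-preserving, and Lemma 8(1) gives the rest. Since all the posets are ccc, $\mu$ and $\kappa$ stay regular.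

**Step 2: the lists exist.** Simultaneously by induction, $P_\alpha$ has a dense subset of size $\le\lambda$, and $V_\alpha\models\lambda^{<\kappa}=\lambda=\mathfrak c$. Each iterand $\dot Q_\beta$ has size $\le\mathfrak c=\lambda$ in $V_\beta$: for $M(D^*)$ this is because $|D^*|\le\mathfrak c$, and the others have size $<\kappa$. So fix a name for a map from $\lambda$ onto $\dot Q_\beta$. The conditions all of whose coordinates in the support are given by nice names (with antichains from the dense set already found) for ordinals $<\lambda$ form a dense set. At each coordinate there are $\lambda^\omega=\lambda$ such names, and there are at most $\lambda$ finite supports, so this dense set has size $\le\lambda$. A ccc poset with a dense set of size $\le\lambda$ has at most $(\lambda^\omega)^\nu=\lambda$ nice names for functions from an infinite $\nu<\kappa$ to $\lambda$, so $\lambda^{<\kappa}=\lambda$ in $V_\alpha$. Likewise $\mathfrak c\le\lambda^\omega=\lambda$ there, and $\mathfrak c\ge\lambda$ already in $V_0$. Hence in $V_{\lambda\xi}$ there are at most $\mathfrak c^{<\kappa}+\mathfrak c=\lambda$ objects of kinds (i), (ii), and at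 least one, namely $Y=\{\omega\}$. So the lists exist. Moreover $\mathfrak c=\lambda$ in $V_\delta$.

**Step 3: catching small sets at earlier stages.** In $V_\delta$, a sequence of $\nu<\kappa$ reals has a name involving at most $\nu\cdot\omega<\kappa$ conditions, all with finite support. As $\mathrm{cf}(\delta)=\kappa$, these supports are bounded in $\delta$. Hence
$$\text{every set of fewer than }\kappa\text{ reals of }V_\delta\text{ belongs to, and has size}<\kappa\text{ in, some }V_{\lambda\xi},\ \xi<\kappa.\tag{3}$$
For $\xi\in S$ the ordinal $\lambda\xi=\sup_{\xi'<\xi}\lambda\xi'$ has cofinality $\omega_1$, and a real of $V_{\lambda\xi}$ has a name involving countably many conditions. Hence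
$$\text{for }\xi\in S,\text{ every real of }V_{\lambda\xi}\text{ lies in some }V_{\lambda\xi'},\ \xi'<\xi.\tag{4}$$

**Step 4: (C) holds in $V_{\lambda\xi}$ for $\xi\in S$.** Let $A\in V_{\lambda\xi}$, $A\subseteq\mathrm{Fin}^+$, be hit by all $t_\varepsilon$. As $\mathrm{Fin}^+$ is countable, $A$ is coded by a real, so $A\in V_{\lambda\xi'}$ for some $\xi'<\xi$ by (4). That every $t_\varepsilon$ hits $A$ is absolute, so $A=E_\eta^{\xi'}$ for some $\eta\ge1$. Stage $\lambda\xi'+\eta<\lambda(\xi'+1)\le\lambda\xi$ adds $m\in D$ hitting $A$, by Lemma 7.

**Step 5: $P_\delta$ is good.** The iterands with $\eta\ge1$ have size $<\kappa$ (note $|R_{A,n}|\le\mu<\kappa$), so they are good by Lemma 5, and so is the trivial poset. For $\xi\in S$, the iterand $M(D^*)$ is good by Step 4 and Lemma 6. By Lemma 9, $P_\delta$ is good.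

## 9. The cardinals $\mathfrak p,\mathfrak b,\mathfrak d,\mathfrak c$ in $V_\delta$

From now on we work in $V_\delta$, which is a ccc extension of $V$.

**$\mathfrak d=\mathfrak c=\lambda$ and $\mathfrak b\le\kappa$: the Cohen functions are still hard to bound.** Let $y\in\omega^\omega$, and let $Y\in V_0$ with $|Y|<\kappa$ be given by goodness of $P_\delta$ for a name of $y$. If $c_\zeta\le^*y$, then $c_\zeta\le^*y'$ for some $y'\in Y$. By (2), $|\{\zeta:c_\zeta\le^*y\}|\le|Y|\cdot\aleph_0<\kappa$. So for a family of $\nu<\lambda$ functions at most $\max(\nu,\kappa)<\lambda$ indices $\zeta$ are such that $c_\zeta$ is $\le^*$ some member, and the family is not dominating. Hence $\mathfrak d\ge\lambda=\mathfrak c\ge\mathfrak d$. Also no $y$ bounds $\{c_\zeta:\zeta<\kappa\}$, so $\mathfrak b\le\kappa$.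

**$\mathfrak p\ge\kappa$: small centered families were treated.** The empty family has the pseudo-intersection $\omega$. A nonempty centered family of size $<\kappa$ has a closure under finite intersections of size $<\kappa$. By (3) this closure is an object of kind (i) in some $V_{\lambda\xi}$, so it is some $E_\eta^\xi$, and stage $\lambda\xi+\eta$ adds a pseudo-intersection.

**$\mathfrak p\le\mathfrak b$ (in ZFC).** Let $F\subseteq\omega^\omega$ with $|F|<\mathfrak p$; we show that $F$ is bounded. Replacing $f$ by $i\mapsto\max_{i'\le i}f(i')$, we may assume that all members of $F$ are nondecreasing. The subsets $\{(i,j):j\ge f(i)\}$ $(f\in F)$ and $\{(i,j):i\ge n\}$ $(n\in\omega)$ of $\omega\times\omega$ form a centered family, of size $<\mathfrak p$ because $\mathfrak p\ge\aleph_1$. So it has a pseudo-intersection $Q$. For each $n$ only finitely many points of $Q$ have first coordinate $<n$, so $Q$ has finite columns and infinitely many nonempty ones. Let $g(i)=\min\{j:(i',j)\in Q\}$ for the least $i'\ge i$ whose column is nonempty. For $f\in F$, all but finitely many $(i',j)\in Q$ satisfy $f(i')\le j$. So $f(i)\le f(i')\le g(i)$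 for almost all $i$, that is, $f\le^*g$.

We now have $\kappa\le\mathfrak p\le\mathfrak b\le\kappa<\lambda=\mathfrak d=\mathfrak c$. So $\mathfrak p=\mathfrak b=\kappa$.

## 10. The filter-base $X$: proof of (a) and (b)

**Step 1: the family is centered.** Let $\xi_1<\dots<\xi_k$ be in $S$. Then $x_{\xi_1}\cap\dots\cap x_{\xi_{j-1}}\in V_{\lambda\xi_j}$ for each $j$. Starting from the nice set $\omega$ and applying Lemma 4(iii) with $W=V_{\lambda\xi_j}$ for $j=1,\dots,k$, we see that
$$x_{\xi_1}\cap\dots\cap x_{\xi_k}\text{ is nice.}\tag{5}$$
A nice set meets each $t_\varepsilon$ in an infinite set, and a finite intersection of $t_\varepsilon$'s equals one of them modulo a finite set. So $\{t_\varepsilon:\varepsilon<\mu\}\cup\{x_\xi:\xi\in S\}$ is centered. Let $X$ be its closure under finite intersections. It is a filter-base with $|X|\le\kappa$.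

**Step 2: (a).** Let $m$ be a pseudo-intersection of $\{t_\varepsilon:\varepsilon<\mu\}$. Then $m\in D$. By (3), and since $S$ is unbounded in $\kappa$, $m\in V_{\lambda\xi}$ for some $\xi\in S$. By Lemma 4(i), $m\cap x_\xi$ is finite. This is (a).

**Step 3: $|X|=\kappa$.** A pseudo-intersection of $X$ would be one of $\{t_\varepsilon:\varepsilon<\mu\}$, hence have finite intersection with some $x_\xi$, yet be infinite and $\subseteq^*x_\xi$. So $X$ has no pseudo-intersection, and $\kappa=\mathfrak p\le|X|\le\kappa$.

**Step 4: (b).** By (a) and $\mu<\kappa=\mathfrak p$, Lemma 2 applies: $X$ cannot be refined to a tower. This settles the question.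

## 11. Subfamilies of size less than $\mu$: proof of (c)

Let $Z\subseteq X$ with $|Z|<\mu$. We look for a pseudo-intersection of $Z$ that meets every member of $X$ in an infinite set. The generic set added by $M(Y)$ at a suitable stage will do.

**Step 1: choose the stage.** Every member of $Z$ is a finite intersection of sets $t_\varepsilon$ and $x_\xi$. As $\mu$ is regular uncountable, there are $\varepsilon_0<\mu$ (an upper bound of the indices $\varepsilon$ used) and $S'\subseteq S$ with $|S'|<\mu$ such that every pseudo-intersection of $\{t_{\varepsilon_0}\}\cup\{x_\xi:\xi\in S'\}$ is one of $Z$. Let $Y$ be the closure of this set under finite intersections, so $|Y|<\mu<\kappa$. By (3), $Y\in V_{\lambda\xi_0}$ for some $\xi_0<\kappa$. Let $\alpha=\lambda\xi_0+\eta$, $\eta\ge1$, be a stage with $Q_\alpha=M(Y)$, and let $z\in V_{\alpha+1}$ be its generic set. It is a pseudo-intersection of $Y$, hence of $Z$.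

**Step 2: if $a\in V_\alpha$ is a finite intersection of sets $x_\xi$ ($a=\omega$ allowed), then $z\cap a$ is nice.** Let $\varepsilon<\mu$. First suppose $\varepsilon\ge\varepsilon_0$. Each $y\in Y$ is a finite intersection $w$ of sets $x_\xi$ (possibly $w=\omega$), possibly intersected with $t_{\varepsilon_0}\supseteq^*t_\varepsilon$. By (5), $w\cap a$ is nice, so there is $\varepsilon_y>\varepsilon$ with $w\cap a\cap(t_\varepsilon\setminus t_{\varepsilon_y})$ infinite. Intersecting with $t_{\varepsilon_0}$ removes only finitely many points, so $y\cap a\cap(t_\varepsilon\setminus t_{\varepsilon_y})$ is infinite. Let $\varepsilon'=\sup_{y\in Y}\varepsilon_y$, which is $<\mu$ because $|Y|<\mu$. Since $t_{\varepsilon'}\subseteq^*t_{\varepsilon_y}$, the set $y\cap a\cap(t_\varepsilon\setminus t_{\varepsilon'})$ is infinite for every $y\in Y$. Now use density in $M(Y)$: given $(s,y)$ and $k$, pick $j\in y\cap a\cap(t_\varepsilon\setminus t_{\varepsilon'})$ with $j>\max s$ and $j>k$, and extend to $(s\cup\{j\},y)$. So $z\cap a\cap(t_\varepsilon\setminus t_{\varepsilon'})$ is infinite. If $\varepsilon<\varepsilon_0$, the $\varepsilon'$ obtained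 for $\varepsilon_0$ works for $\varepsilon$ too, since $t_{\varepsilon_0}\subseteq^*t_\varepsilon$.

**Step 3: add the later $x_\xi$.** Let $\xi_1<\dots<\xi_k$ be in $S$. Those $x_{\xi_i}$ with $\xi_i\le\xi_0$ lie in $V_{\lambda\xi_0+1}\subseteq V_\alpha$, as $\eta\ge1$. So Step 2 applies to their intersection $a$, and $z\cap a$ is nice. The remaining ones satisfy $\lambda\xi_i\ge\lambda(\xi_0+1)>\alpha+1$, so Lemma 4(iii) with $W=V_{\lambda\xi_i}$ applies to them successively. Hence $z\cap x_{\xi_1}\cap\dots\cap x_{\xi_k}$ is nice, and therefore meets each $t_\varepsilon$ in an infinite set. Every member of $X$ contains, modulo a finite set, a set of the form $t_\varepsilon\cap x_{\xi_1}\cap\dots\cap x_{\xi_k}$. So $z$ meets every member of $X$ in an infinite set. This proves (c), and Theorem 3. $\blacksquare$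

By (a) and (c), $\mu$ is exactly the least size of a subfamily of $X$ having no pseudo-intersection that meets all members of $X$ in infinite sets. That this size is uncountable is unavoidable: as $|X|=\kappa<\mathfrak d$, Proposition 1 rules out a countable subfamily of this sort. So the recursion of Section 1 is blocked for this $X$, and a block of this kind cannot come from a countable subfamily.
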